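# Repeller periodic points of positively expansive $C^1$ local diffeomorphisms

## 1. Positively expansive maps, repellers, and the two theorems

Throughout, $M$ is a compact connected Riemannian manifold without boundary, $\dim M\ge 1$, $d$ is its Riemannian distance, and $f:M\to M$ is a $C^1$ local diffeomorphism: it is $C^1$ and $Df(x)$ is invertible for every $x$. Such a map is open. Eigenvalues are counted with algebraic multiplicity.

**Definition (positively expansive).** $f$ is *positively expansive* if there is $\delta>0$ such that for all $x\ne y$ there is $n\ge0$ with $d(f^nx,f^ny)>\delta$. Such a $\delta$ is an *expansivity constant*.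

*Example.* The doubling map $x\mapsto 2x$ on $\mathbb R/\mathbb Z$, with $\delta=\frac15$: distances at most $\frac14$ are exactly doubled, so if all distances $d(2^nx,2^ny)$ were at most $\frac15$, they would equal $2^nd(x,y)$, which is unbounded. *Non-example.* On $\mathbb T^2$, the automorphism given by $\begin{pmatrix}2&1\\1&1\end{pmatrix}$: if $v$ is a contracted eigenvector, then $x$ and $x+sv$ stay within distance $|s||v|$ for all $n\ge0$, and $s\neq 0$ may be as small as we like.

The property does not depend on the metric. If $D$ is another metric giving the same topology (a *compatible* metric), compactness gives $\delta'>0$ such that $D(x,y)\le\delta'$ implies $d(x,y)\le\delta$, and $\delta'$ is an expansivity constant for $D$.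

**Definition (repeller periodic point).** A periodic point $p=f^k(p)$ is a *repeller periodic point* if every eigenvalue of $Df^k(p)$ has modulus $>1$.

*Example.* Let $f$ be the map of $\mathbb T^2$ induced by $A=\begin{pmatrix}2&5\\0&2\end{pmatrix}$. The fixed point $0$ is a repeller, with eigenvalues $2,2$. The condition is on eigenvalues and not on a given norm: $A^{-1}$ has an entry of modulus $\frac54$, so its Euclidean norm exceeds $1$. We shall often use the textbook fact that if $\kappa$ exceeds the spectral radius of a linear map $A$, there is an *adapted norm* with $\|A\|\le\kappa$.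

**Definition (the number $c(z)$).** For a periodic point $z=f^n(z)$, let $c(z)$ be the number of eigenvalues of $Df^n(z)$ of modulus $\le1$. It does not depend on $n$: if also $f^{n'}(z)=z$, then $Df^{nn'}(z)$ is a power of both $Df^n(z)$ and $Df^{n'}(z)$, and taking powers does not change whether a modulus is $\le1$. So $z$ is a repeller exactly when $c(z)=0$.

*Example.* At the fixed point $0$ of $x\mapsto 2x$ we have $c=0$. Section 2 gives a positively expansive circle map with a fixed point where $c=1$.

**Definition (uniformly expanding set).** A compact set $X$ with $f(X)=X$ is *uniformly expanding* if there are $C>0$, $\tau>1$ with $|Df^m(x)v|\ge C\tau^m|v|$ for all $x\in X$, $v\in T_xM$, $m\ge0$.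

*Example.* The whole circle for the doubling map ($C=1$, $\tau=2$). About topological entropy we use only textbook facts: $h_{top}(f^n)=n\,h_{top}(f)$, it does not increase on passing to closed forward invariant subsets, it is invariant under conjugacy, and it equals $\log 2$ for the one-sided full $2$-shift.

Now the question, taken from Thiago Bomfim and Victor Carneiro, "Density of spectral gap property for positively expansive dynamics and smooth potentials, with applications to the phase transition problem", arXiv:2505.23934 (2025). Positive expansiveness says that nearby orbits separate, with no rate and no derivative. **If a $C^1$ local diffeomorphism $f:M\to M$ is positively expansive, must it have a repeller periodic point?** The answer is yes.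

**Theorem A.** Let $M$ be a compact connected boundaryless Riemannian manifold, $\dim M\ge1$, and $f:M\to M$ a positively expansive $C^1$ local diffeomorphism. Then $f$ has a repeller periodic point.

**Theorem B.** Under the same hypotheses:

1. Repeller periodic points are dense in $M$. Every nonempty open set meets a compact set $X$ with $f(X)=X$ that is uniformly expanding and satisfies $h_{top}(f|_X)>0$.
2. Every eigenvalue of $Df^k(p)$ at every periodic point $p=f^k(p)$ has modulus $\ge1$.
3. In (1), "dense" cannot be improved to "all": on every torus $\mathbb T^n$, $n\ge1$, there is such an $f$ with a fixed point where $Df=\mathrm{Id}$.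
4. Connectedness is not needed for the existence of a repeller (components being of dimension $\ge1$).

## 2. The circle map $2x-\frac1{2\pi}\sin2\pi x$: a neutral fixed point and a repelling 2-cycle

Let $\varphi(x)=2x-\frac1{2\pi}\sin2\pi x$ on $\mathbb R/\mathbb Z$. Then $\varphi'(x)=2-\cos2\pi x\in[1,3]$, with $\varphi'=1$ only at $0$.

**$\varphi$ is positively expansive.** Suppose $x\ne y$ and $d(\varphi^nx,\varphi^ny)\le\delta<\frac1{12}$ for all $n$. Let $I_n$ be the short arc joining $\varphi^nx$ and $\varphi^ny$. Its image is an arc of length $\le3\delta<\frac12$ joining the next two points, so it is $I_{n+1}$. Hence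
$$|I_{n+1}|-|I_n|=\int_{I_n}(1-\cos2\pi t)\,dt\ge0 .$$
So $|I_n|\ge|I_0|>0$. Let $\theta(s)$ be the minimum of this integral over arcs of length $s$. It is positive for $s>0$, because the integrand vanishes only at $0$, and it is nondecreasing in $s$. So $|I_{n+1}|-|I_n|\ge\theta(|I_0|)>0$ for every $n$, and $|I_n|$ is unbounded, which is impossible.

**The obvious periodic point is not a repeller.** The lift satisfies $\varphi(x)-x=x-\frac1{2\pi}\sin2\pi x$, which increases strictly from $0$ to $1$ on $[0,1]$. So $0$ is the only fixed point, and $\varphi'(0)=1$.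

**The next one is.** The lift satisfies $\varphi^2(x+1)=\varphi^2(x)+4$, and $\varphi^2(x)-x$ has derivative $\varphi'(\varphi x)\varphi'(x)-1\ge0$, zero at most at integers. So $\varphi^2(x)-x$ increases strictly from $0$ to $3$ on $[0,1]$, and $\varphi^2$ has exactly three fixed points $0,z,z'$ on the circle. As $\varphi$ permutes them and fixes only $0$, $\varphi(z)=z'$. Then $(\varphi^2)'(z)=\varphi'(z)\varphi'(z')>1$, and $z$ is a repeller.

The product $\varphi\times\dots\times\varphi$ on $\mathbb T^n$ is a $C^1$ local diffeomorphism. It is positively expansive, since distinct points differ in some coordinate, and this coordinate separates. Its derivative at the fixed point $0$ is $\mathrm{Id}$. **This proves Theorem B(3).** It also shows that one cannot start from an arbitrary periodic point: the right one has to be found.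

## 3. A metric expanded by $f$, and inverse branches

There is always a metric that sees uniform expansion, though not a Riemannian one. The following is due to Reddy, *Expanding maps on compact metric spaces*, Topology Appl. 13 (1982).

**Proposition 1.** If $f$ is a positively expansive continuous map of a compact metric space $(M,d)$, there are a compatible metric $\rho$ and $\lambda>1$, $r>0$ with
$$\rho(fx,fy)\ge\lambda\rho(x,y)\quad\text{whenever }\rho(x,y)\le2r. \tag{1}$$

*Proof.* We use the metrization lemma (Frink; Kelley, *General Topology*, Ch. 6). For relations, $V\circ W$ is the set of $(x,z)$ with $(x,y)\in W$, $(y,z)\in V$ for some $y$. If $U_0=M\times M\supset U_1\supset\cdots$ are symmetric, contain the diagonal, satisfy $U_{j+1}\circ U_{j+1}\circ U_{j+1}\subset U_j$, and intersect in the diagonal, then there is a metric $D<1$ with $U_j\subset\{D<2^{-j}\}\subset U_{j-1}$ for $j\ge1$.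

**Step 1: the relations.** This step feeds expansivity into the lemma. Let $\delta$ be an expansivity constant and
$$W_n=\{(x,y):d(f^ix,f^iy)\le\delta,\ 0\le i<n\},\qquad W_0=M\times M .$$
These compact sets decrease to the diagonal, so $W_k\subset\{d<\delta/3\}$ for some $k\ge1$. If $(x,y)\in W_{n+k}$, then $(f^ix,f^iy)\in W_k$ for $0\le i\le n$, so $d(f^ix,f^iy)<\delta/3$ for these $i$. By the triangle inequality, $W_{n+k}\circ W_{n+k}\circ W_{n+k}\subset W_n$. Apply the lemma to $U_j=W_{kj}$. Each $U_j$ is a neighborhood of the diagonal, so $D$-balls are neighborhoods for $d$; the identity $(M,d)\to(M,D)$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. So $D$ is compatible.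

**Step 2: $D$ is doubled by an iterate.** This step reads the size of $D$ off the separation time. For $x\ne y$ let $n(x,y)$ be the first $n\ge0$ with $d(f^nx,f^ny)>\delta$, and $j=\lfloor n(x,y)/k\rfloor$. Then $(x,y)\in U_j\setminus U_{j+1}$, so
$$2^{-(j+2)}\le D(x,y)<2^{-j}.$$
Put $N=3k$. If $0<D(x,y)<2^{-4}$, then $(x,y)\in U_3=W_{3k}$, so $n(x,y)\ge N$ and $n(f^Nx,f^Ny)=n(x,y)-N$. The integer $j$ drops by $3$, and
$$D(f^Nx,f^Ny)\ge2^{-(j-3+2)}=2\cdot2^{-j}>2D(x,y).$$

**Step 3: from the iterate to $f$.** This step averages. Let $\rho(x,y)=\sum_{i<N}2^{-i/N}D(f^ix,f^iy)$. It is a continuous metric with $\rho\ge D$, hence compatible. Shifting the sum,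
$$\rho(fx,fy)=2^{1/N}\big(\rho(x,y)-D(x,y)+\tfrac12D(f^Nx,f^Ny)\big)\ge2^{1/N}\rho(x,y)$$
whenever $D(x,y)<2^{-4}$, in particular whenever $\rho(x,y)<2^{-4}$. Take $\lambda=2^{1/N}$ and $2r<2^{-4}$. $\square$

*Example.* For the doubling map, $\rho=$ arc distance, $\lambda=2$, $r=\frac18$. For $\varphi$ the arc distance does not do, since $\varphi'(0)=1$. Let $g$ be the inverse of $\varphi$ near $0$ with $g(0)=0$. For $x\neq0$ near $0$ the points $g^m(x)$ tend to $0$ exponentially fast for $\rho$, while in arc distance $|g^{m+1}(x)|/|g^m(x)|\to1$. So one cannot pass from (1) to derivatives: a $\rho$-repelling periodic point need not be a repeller.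

Fix $\rho,\lambda,r$ as in (1), and let $B_\rho(x,s)$ be the open $\rho$-balls.

**Inverse branches.** *There is $r_0\in(0,r]$ with $f(B_\rho(x,r))\supset B_\rho(fx,r_0)$ for all $x$.* Otherwise there are $x_j\to x$ and $y_j\notin f(B_\rho(x_j,r))$ with $\rho(y_j,fx_j)\to0$. For large $j$ we have $B_\rho(x_j,r)\supset B_\rho(x,r/2)$, and $f(B_\rho(x,r/2))$ is an open neighborhood of $f(x)=\lim y_j$, a contradiction.

By (1), $f$ is injective on $B_\rho(x,r)$. So there is a map $g_x:B_\rho(fx,r_0)\to B_\rho(x,r)$ with $f\circ g_x=\mathrm{id}$ and $g_x(fx)=x$. By (1) it is $\lambda^{-1}$-Lipschitz for $\rho$. Being a continuous inverse of a local diffeomorphism, it is $C^1$. It maps $B_\rho(fx,s)$ into $B_\rho(x,\lambda^{-1}s)$ for $s\le r_0$, so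
$$g_{x,n}=g_x\circ g_{fx}\circ\dots\circ g_{f^{n-1}x}:\ B_\rho(f^nx,r_0)\to B_\rho(x,\lambda^{-n}r_0)$$
is defined for all $x,n$. It is a $C^1$ inverse branch of $f^n$ (that is, $f^n\circ g_{x,n}=\mathrm{id}$), it satisfies $g_{x,n}(f^nx)=x$, and it is $\lambda^{-n}$-Lipschitz for $\rho$. *Example.* For the doubling map, $g_{0,n}$ is $y\mapsto 2^{-n}y$ near $0$. What matters is that the domain has the fixed radius $r_0$ for all $n$.

**Lemma 2.** There is $\ell$ such that for all $x,y\in M$ and $n\ge0$ there is $x'\in f^{-n}(y)$ with $\rho(x,x')\le\ell r_0\lambda^{-n}$. Hence for each nonempty open $O$, $f^n(O)=M$ for all large $n$.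

*Proof.* Cover $M$ by finitely many balls of radius $r_0/2$. As $M$ is connected, any two of them are linked through a chain of intersecting ones, so there is $\ell$ such that any two points are joined by a chain of at most $\ell$ steps of $\rho$-length $<r_0$. Take such a chain $f^nx=y_0,\dots,y_j=y$. Put $x_0=x$ and $x_{i+1}=g_{x_i,n}(y_{i+1})$, which makes sense since $f^nx_i=y_i$ inductively. Then $\rho(x_i,x_{i+1})\le\lambda^{-n}r_0$. Put $x'=x_j$. The second claim follows on taking $x\in O$ and $n$ so large that $\ell r_0\lambda^{-n}$ is less than the radius of a ball about $x$ inside $O$. $\square$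

**Periodic points exist.** Given $x$ and $n\geq 1$ large, take $x'\in f^{-n}(x)$ with $\rho(x,x')\le\ell r_0\lambda^{-n}$. Then $g_{x',n}$ maps $B_\rho(x,r_0)$ into $B_\rho(x,(\ell+1)\lambda^{-n}r_0)$. For large $n$ it is a $\rho$-contraction of the compact set $\{\rho(x,\cdot)\le r_0/2\}$ into itself, and its fixed point $z$ satisfies $f^n(z)=z$.

**Passing to iterates.** $f^k$ is again a $C^1$ local diffeomorphism. It is positively expansive: if $d(x,y)\le\delta'$ implies $d(f^ix,f^iy)\le\delta$ for $0\le i<k$, then $\delta'$ is an expansivity constant for $f^k$. It has the same periodic points and the same numbers $c(z)$. So, given a periodic point $p$, we may replace $f$ by an iterate and assume $f(p)=p$; the objects $\rho,\lambda,r,r_0,\ell$ are then chosen anew.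

## 4. Dimension one: disjoint branches and lengths

Let $M$ be a circle. Here Theorem A can be proved directly, and the proof shows the engine of the general argument.

**Two branches.** Let $f(p)=p$ after an iterate, and $g=g_{p,1}$. By Lemma 2 applied to $B_\rho(p,r_0)\setminus\{p\}$, there are $N\ge1$ and $q\in B_\rho(p,r_0)$, $q\ne p$, with $f^N(q)=p$. Let $\psi=g_{q,N}$, and let $B\subset B_\rho(p,r_0)$ be a closed arc around $p$ with $\psi(B)\subset B_\rho(p,r_0)\setminus\{p\}$. Put $\Phi_m=g^m\circ\psi$, an inverse branch of $f^{m+N}$ on $B$. Since $g^m(B_\rho(p,r_0))\subset B_\rho(p,\lambda^{-m}r_0)$, we have $\Phi_m(B)\subset B$ for all $m\ge m_1$. As $g$ is injective and fixes $p$, the compact set $\Phi_{m_1}(B)$ misses $p$; so it is disjoint from $\Phi_{m_2}(B)$ for some $m_2>m_1$. Write $\Phi_1,\Phi_2$ for these two maps and $\Phi_w=\Phi_{w_1}\circ\dots\circ\Phi_{w_n}$ for $w\in\{1,2\}^n$.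

**Lengths.** The $2^n$ arcs $\Phi_w(B)$ are pairwise disjoint subsets of $B$. So some $w$ has $|\Phi_w(B)|\le2^{-n}|B|$, and by the mean value theorem $|\Phi_w'(x)|\le2^{-n}$ for some $x\in B$.

**Transfer to the periodic point.** $\Phi_w$ is a $\rho$-contraction of $B$. Let $z$ be its fixed point, a periodic point of $f$. Put $x^{(n)}=x$, $x^{(k-1)}=\Phi_{w_k}(x^{(k)})$, and likewise $z^{(k)}$ from $z^{(n)}=z$. Then $\rho(x^{(k)},z^{(k)})\le\lambda^{-(n-k)}\mathrm{diam}_\rho B$. By uniform continuity of $\log|\Phi_i'|$ on $B$, the logarithms of the $k$-th factors of $\Phi_w'(x)$ and $\Phi_w'(z)$ differ by at most $\varepsilon_{n-k}$, where $\varepsilon_l\to0$ independently of $n,w,x$. Hence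
$$\log|\Phi_w'(z)|\le-n\log2+\sum_{l<n}\varepsilon_l=-n\log2+o(n)<0$$
for large $n$, and $z$ is a repeller. Note that $f$ is only $C^1$, so the error $\sum\varepsilon_l$ need not be bounded; it is $o(n)$, and this is enough against $-n\log2$.

## 5. Why full-dimensional volume is not enough

In higher dimension the sensible thing is to repeat Section 4 with volume in place of length. If $\Phi_1,\Phi_2$ are inverse branches mapping a compact set $B$ of positive volume into itself with disjoint images, the same computation with $|\det D\Phi_w|$ gives a periodic point $z$ with $|\det Df^{n_w}(z)|>1$. It stops there: a determinant of modulus $>1$ says only that some eigenvalue has modulus $>1$.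

The loss is real. Let $P(x,y)=(\varphi(x),2y)$ on $\mathbb T^2$, positively expansive since both factors are. With $g$ the inverse branch of $\varphi$ fixing $0$ and $\epsilon$ small, let
$$\Phi_1(x,y)=\big(g^2(x),\tfrac y4\big),\qquad \Phi_2(x,y)=\big(g^2(x),\tfrac{y+2}4\big)\qquad\text{on }[-\epsilon,\epsilon]\times[0,\tfrac34].$$
These are inverse branches of $P^2$. They map the rectangle into itself, since $|g(x)|\le|x|$ and the second coordinates land in $[0,\frac3{16}]$ and $[\frac12,\frac{11}{16}]$; the images are disjoint. But the fixed point of $\Phi_w$, $|w|=n$, has first coordinate $0$, and there the derivative of $P^{2n}$ is $\mathrm{diag}(1,4^n)$. *Every* periodic point produced this way has the eigenvalue $1$. (Repellers do exist: $(z,\frac13)$ is fixed by $P^2$, with $z$ from Section 2.) The expanding $y$-direction paid for all the disjointness.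

So the images must be disjoint *after projection to the non-expanding directions*, and one must count volume there. The plan:

* choose $p$ with $c(p)=c$ minimal, suppose $c\ge1$, and let $E\subset T_pM$ be the $c$-dimensional sum of the generalized eigenspaces for moduli $\le1$;
* build two inverse branches near $p$ that preserve a cone around $E$ and have images disjoint after projection to $E$;
* then $2^n$ words share a bounded $c$-dimensional volume, so some word contracts $c$-dimensional volume by about $2^{-n}$;
* its fixed point $z$ has an invariant $c$-plane on which the inverse derivative has small determinant, while the quotient is contracted. This forces $c(z)<c$, a contradiction.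

In the example, $E$ is the $x$-axis and the loops used leave $p$ along the $y$-axis, so they never separate anything in $E$. The loop must leave $p$ off the strongly expanding directions, and must also return so that $E$ is carried to a plane transversal to them. Getting both at once is the main difficulty, and Lemma 4 resolves it.

## 6. Cones at a periodic point with the fewest non-expanding eigenvalues

Let $c=\min_zc(z)$ over all periodic points, attained at $p$. We must show $c=0$. **Assume from now on that $c\ge1$.** By Section 3 we may assume $f(p)=p$.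

**Step 1: linear coordinates.** The purpose is to make the spectral gap visible in norms. Let $L=Df(p)$ and $T_pM=E\oplus F$ be the $L$-invariant splitting, with eigenvalues of modulus $\le1$ on $E$ and $>1$ on $F$. So $\dim E=c$; put $u=\dim F=\dim M-c$. (If $u=0$, then $F=0$ and statements about $F$ are trivial.) The spectral radius of $L^{-1}|_F$ is $<1$ and that of $L|_E$ is $\le1$. So we may choose $\alpha\in(0,1)$, $\sigma_0\in(\alpha,1)$ and norms on $E,F$ with
$$|L^{-1}v|\ge\sigma_0|v|\ (v\in E),\qquad|L^{-1}v|\le\alpha|v|\ (v\in F).\tag{2}$$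
Set $|v|=\max(|v_E|,|v_F|)$. Fix $\eta>0$ such that $\sigma:=\sigma_0-\eta$ and $\nu:=\alpha+2\eta$ satisfy $\nu<\sigma<1$. Put
$$K=\{|v_E|\le|v_F|\},\qquad\mathcal C_a=\{|v_F|\le a|v_E|\},\qquad\mathrm{slope}(v)=|v_F|/|v_E|\ (v_E\ne0).$$
So $v\notin K$ means $v_E\ne0$ and $\mathrm{slope}(v)<1$. *Example.* For $P$ above at $(0,0)$: $L^{-1}=\mathrm{diag}(1,\frac12)$, and $L^{-m}(1,s)=(1,2^{-m}s)$; slopes decrease under $L^{-1}$.

**Step 2: cone estimates.** The purpose is to see that maps close to $L^{-1}$ push vectors out of $K$ towards $E$. Let $\|T-L^{-1}\|\le\eta'\le\eta$. If $v_E\ne0$ and $\mathrm{slope}(v)\le1$, then $|v|=|v_E|$, so $|(Tv)_E|\ge\sigma_0|v_E|-\eta|v_E|$ and $|(Tv)_F|\le\alpha|v_F|+\eta'|v_E|$. Hence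
$$|(Tv)_E|\ge\sigma|v_E|,\qquad\mathrm{slope}(Tv)\le\frac{\alpha\,\mathrm{slope}(v)+\eta'}{\sigma}\le\frac\nu\sigma<1.\tag{3}$$
In particular $v\notin K\Rightarrow Tv\notin K$. If $v\in K$, then $|v|=|v_F|$ and $|(Tv)_F|\le\nu|v_F|$.

**Step 3: the local inverse $g$.** The purpose is to put the nonlinear map in the range of Step 2. Use a smooth chart sending $p$ to $0\in E\oplus F$ with derivative the identity at $p$. Let $g=g_{p,1}$, so $Dg(p)=L^{-1}$. Choose a closed chart ball $Q=\{|x|\le R\}\subset B_\rho(p,r_0)$ with $g(Q)$ in the chart domain and $\|Dg-L^{-1}\|\le\eta$ on $Q$, and $U=B_\rho(p,s)\subset Q$. Then $g^m(U)\subset B_\rho(p,\lambda^{-m}s)$ and $g(U)\subset U$, so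
$$e_m:=\sup_{g^m(U)}|x|\to0,\qquad\eta_m:=\sup_{|x|\le e_m}\|Dg(x)-L^{-1}\|\to0,\qquad\eta_m\le\eta,$$
and $e_m$ is nonincreasing. For $x,y\in g^m(U)$ the segment $[x,y]$ lies in the convex ball $\{|\cdot|\le e_m\}\subset Q$, so
$$g(x)-g(y)=T(x-y),\quad T=\int_0^1Dg(y+t(x-y))\,dt,\quad\|T-L^{-1}\|\le\eta_m.\tag{4}$$

**Lemma 3.** For $x\in U$ the set $F(x)=\{v:Dg^m(x)v\in K\ \forall m\ge0\}$ is a $u$-dimensional subspace depending continuously on $x$, and $F(p)=F$.

*Proof.* The lemma extends $F$ to a field of planes of strongest contraction under $g$. Put $T_m=Dg^m(x)$, a product of isomorphisms $\eta$-close to $L^{-1}$. By Step 2, $T_{m+1}v\in K$ implies $T_mv\in K$, so the closed sets $T_m^{-1}K$ decrease. Each contains the $u$-plane $T_m^{-1}F$. Let $F_*$ be a limit point of these planes in the (compact) Grassmannian. Since $T_m^{-1}F\subset T_j^{-1}K$ for $m\ge j$, we get $F_*\subset T_j^{-1}K$ for all $j$, i.e. $F_*\subset F(x)$. As $F_*\subset K$ and $K\cap E=0$, $F_*\oplus E$ is the whole space.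

Conversely let $v\in F(x)$, $v=w+e$ with $w\in F_*$, $e\in E$. All $T_iv,T_iw$ lie in $K$, so by Step 2 $|T_me|\le|T_mv|+|T_mw|\le\nu^m(|v|+|w|)$. If $e\ne0$, (3) gives $|T_me|\ge\sigma^m|e|$, impossible for large $m$ since $\nu<\sigma$. So $e=0$ and $F(x)=F_*$.

For continuity, the relation $\{(x,W):W\subset(Dg^m(x))^{-1}K\ \forall m\}$ between $U$ and the Grassmannian of $u$-planes is closed, and for each $x$ it allows only $W=F(x)$. A single-valued closed relation into a compact space is continuous. Finally $L^{-m}F=F\subset K$, so $F\subset F(p)$, and the dimensions agree. $\square$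

**Step 4: points that leave off the strong directions.** Let
$$U^\circ=\{x\in U:g^m(x)\notin K\text{ for some }m\ge0\}.$$
It is open. It does not contain $p$, since $g^m(p)=0\in K$. It contains all small $e\in E\setminus0$, so $p\in\overline{U^\circ}$; here $c\ge1$ is used. By (4) with $y=p$, and (3), $g^k(x)\notin K\Rightarrow g^{k+1}(x)\notin K$ for $x\in U$.

*Example.* For $P$ at $(0,0)$ with $F$ the $y$-axis, a point $(0,y)$ with $y\neq0$ has $g^m(0,y)=(0,2^{-m}y)\in K$ for all $m$, so it is not in $U^\circ$. This is why the loops of Section 5 failed. A point $(x,y)$ with $x\ne0$ lies in $U^\circ$: by Section 3 the successive ratios of the first coordinates of its $g$-orbit tend to $1$, while those of the second are $\frac12$.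

## 7. A homoclinic loop transversal to $E$

We want $q\in U^\circ$ that lands on $p$ under some $f^N$, with $Df^N(q)F(q)$ transversal to $E$. Lemma 2 gives many $q\in U^\circ$ with $f^N(q)=p$ but no control on the plane. We argue with the linear span of all the planes obtained.

**Recall.** For a $u$-plane $V\subset W$ with basis $v_1,\dots,v_u$, $\Lambda^uV$ is the line in $\Lambda^uW$ spanned by $v_1\wedge\dots\wedge v_u$. An injective linear map $W\to W'$ induces an injective map $\Lambda^uW\to\Lambda^uW'$. If $\dim W=u+c$ and $e_1,\dots,e_c$ is a basis of $E$, then $v_1\wedge\dots\wedge v_u\wedge e_1\wedge\dots\wedge e_c\ne0$ exactly when $V\cap E=0$. *Example.* In $\mathbb R^3$ with $E=\mathbb Re_1$, the plane spanned by $v,w$ is transversal to $E$ iff $\det(v,w,e_1)\ne0$. (For $u=0$: $\Lambda^0W=\mathbb R=\Lambda^0\{0\}$.) So non-transversality to $E$ is a *linear* condition on $\Lambda^uV$.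

**Lemma 4.** There are $q\in U^\circ$ and $N\ge1$ with
$$f^N(q)=p\qquad\text{and}\qquad Df^N(q)F(q)\cap E=0.\tag{5}$$

*Proof.* For $y\in M$ let
$$\mathcal V(y)=\{Df^n(x)F(x):n\ge0,\ x\in U^\circ,\ f^n(x)=y\},$$
and let $\mathbb V(y)\subset\Lambda^uT_yM$ be the span of the lines $\Lambda^uV$, $V\in\mathcal V(y)$.

**Step 1: $\dim\mathbb V$ is lower semicontinuous.** This is to make the set of maximal dimension open. Suppose the lines of $Df^{n_i}(x_i)F(x_i)$ are independent in $\Lambda^uT_{y_0}M$, where $f^{n_i}(x_i)=y_0$. For $y$ near $y_0$ the points $x_i(y)=g_{x_i,n_i}(y)$ depend continuously on $y$, lie in the open set $U^\circ$, and satisfy $f^{n_i}(x_i(y))=y$. By Lemma 3 the lines of $Df^{n_i}(x_i(y))F(x_i(y))$ are continuous in $y$, hence still independent near $y_0$, and they lie in $\mathbb V(y)$.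

**Step 2: $\dim\mathbb V$ does not decrease along orbits.** Indeed $Df(y)Df^n(x)F(x)=Df^{n+1}(x)F(x)$, so $\Lambda^uDf(y)\mathbb V(y)\subset\mathbb V(fy)$, and $\Lambda^uDf(y)$ is injective.

**Step 3: $\dim\mathbb V$ is constant.** This is to make $\mathbb V$ a continuous bundle. Let $b=\max\dim\mathbb V$; $b\ge1$ as $U^\circ\ne\emptyset$. The set $\{\dim\mathbb V=b\}$ is open by Step 1 and nonempty. By Lemma 2 some $f^n$ maps it onto $M$, so by Step 2 $\dim\mathbb V\equiv b$. Then by Step 1 $\mathbb V$ is locally spanned by $b$ continuous independent sections. In particular, if $y_l\to p$ and $\zeta_l\in\mathbb V(y_l)$ converge to $\zeta$, then $\zeta\in\mathbb V(p)$: the coefficients of $\zeta_l$ in the sections converge.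

**Step 4: $\Lambda^uF\subset\mathbb V(p)$.** This uses the closedness just obtained, since $F$ itself need not belong to $\mathcal V(p)$. Take $x_l\in U^\circ$ with $x_l\to p$. The case $n=0$ gives $\Lambda^uF(x_l)\subset\mathbb V(x_l)$. By Lemma 3, $F(x_l)\to F(p)=F$, so Step 3 applies to suitable generators.

**Step 5: extract one transversal plane.** The linear map $\zeta\mapsto\zeta\wedge e_1\wedge\dots\wedge e_c$ on $\mathbb V(p)$ does not vanish on $\Lambda^uF$, because $E\oplus F=T_pM$. Since $\mathbb V(p)$ is spanned by the lines $\Lambda^uV$, $V\in\mathcal V(p)$, the map does not vanish on one of them, so $V\cap E=0$ for some $V=Df^N(q)F(q)$ with $q\in U^\circ$, $f^N(q)=p$. As $p\notin U^\circ$, $q\ne p$ and $N\ge1$. $\square$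

Let $\psi=g_{q,N}:B_\rho(p,r_0)\to M$ and $\Psi=D\psi(p)=(Df^N(q))^{-1}$. Then $\psi(p)=q$. If $v\in E$ and $\Psi v\in F(q)$, then $v\in Df^N(q)F(q)\cap E=0$. So $\Psi E\cap F(q)=0$.

## 8. Two inverse branches with images disjoint after projection to $E$

**Step 1: a cone carried out of $K$.** The purpose is to turn transversality into an open condition. For $v\in E\setminus0$, $\Psi v\notin F(q)$, so $Dg^m(q)\Psi v\notin K$ for some $m$. These conditions are open in $v$ and, once true, stay true as $m$ grows. By compactness of the unit sphere of $E$ there is $m_0$ with $Dg^{m_0}(q)\Psi v\notin K$ for all $v\in E\setminus0$. Put $G=g^{m_0}\circ\psi$, defined near $p$. There are $a\in(0,1)$ and $\delta>0$ such that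
$$\|S-DG(p)\|\le\delta,\ v\in\mathcal C_a\setminus0\ \Longrightarrow\ Sv\notin K.\tag{6}$$
Otherwise there are $a_j\to0$, $S_j\to DG(p)$ and unit $v_j\in\mathcal C_{a_j}$ with $S_jv_j\in K$; a limit $v$ of the $v_j$ is a unit vector of $E$ with $DG(p)v\in K$, a contradiction.

Choose a closed chart ball $B=\{|x|\le R_1\}\subset Q$ with $\psi(B)\subset U^\circ$ and $\|DG-DG(p)\|\le\delta$ on $B$. For $m\ge m_0$ let
$$\Phi_m=g^m\circ\psi=g^{m-m_0}\circ G:\ B\to g^m(U).$$

**Step 2: the maps $\Phi_m$ squeeze $\mathcal C_a$ towards $E$.** Let $t_{m_0}=1$, $t_{m+1}=(\alpha t_m+\eta_m)/\sigma$. Since $\alpha+\eta<\sigma$, $t_m\le1$. Since $\alpha/\sigma<1$ and $\eta_m\to0$, the upper limit $t$ of $t_m$ satisfies $t\le(\alpha/\sigma)t$, so $t_m\to0$. *Claim: if $x\ne y$ in $B$ and $x-y\in\mathcal C_a$, then $\Phi_m(x)-\Phi_m(y)$ has nonzero $E$-part and slope $\le t_m$. The same holds for $D\Phi_m(x)v$ with $x\in B$, $v\in\mathcal C_a\setminus0$.* Indeed $G(x)-G(y)=S(x-y)$ with $S$ an average of $DG$ over a segment in $B$, so by (6) $G(x)-G(y)\notin K$; this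 is the case $m=m_0$. The passage from $m$ to $m+1$ is (4) with (3). For derivatives use (6) with $S=DG(x)$, then (3) with $\|Dg-L^{-1}\|\le\eta_m$ on $g^m(U)$.

**Step 3: the images of $\Phi_m$ lie off $0$, in the direction of $E$.** This is where $q\in U^\circ$ is used. *Claim: for all large $m$, $\Phi_m(B)\cap K=\emptyset$, and $\sup_{x\in B}\mathrm{slope}(\Phi_m(x))\to0$.* The compact set $\psi(B)\subset U^\circ$ is covered by the open sets $\{x\in U:g^k(x)\notin K\}$, which increase with $k$. So $g^{k_1}(\psi(B))\cap K=\emptyset$ for some $k_1$. From then on, (4) with $y=p$ and (3) give the recurrence of Step 2 for the supremum of the slopes.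

**Step 4: graph transforms.** The purpose is to follow planes close to $E$, the determinant along them, and the action on the quotient. For $H\in\mathrm{Hom}(E,F)$ let $\mathrm{graph}(H)=\{e+He\}$ and $q_H(v)=v_F-Hv_E$, a map onto $F$ with kernel $\mathrm{graph}(H)$ and $q_H|_F=\mathrm{id}$. Suppose $T$ is an isomorphism with $T\,\mathrm{graph}(H)=\mathrm{graph}(H')$. Put
$$A_T(H)=\pi_ET(I+H):E\to E,\qquad \bar T_H:F\to F\ \text{ with }\ \bar T_Hq_H=q_{H'}T .$$
$A_T(H)$ is invertible, and $\bar T_H$ is the map induced by $T$ modulo the graphs; explicitly $\bar T_Hv=q_{H'}(Tv)$ for $v\in F$. We call $H\mapsto H'=\Gamma(H)$ the *graph transform* of $T$.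

*Example.* On $\mathbb R\oplus\mathbb R$ let $T=\mathrm{diag}(s,t)$, $s,t\neq 0$, and let $H$ be the number $h$. Then $T(1,h)=(s,th)$, so $\Gamma(h)=th/s$, $A_T(h)=s$, $\bar T_h=t$.

If $S\,\mathrm{graph}(H)=\mathrm{graph}(H')$, then $S(I+H)=(I+H')A_S(H)$. Hence, for $T$ carrying $\mathrm{graph}(H')$ to a graph,
$$A_{TS}(H)=A_T(H')A_S(H),\qquad\overline{TS}_H=\bar T_{H'}\bar S_H .\tag{7}$$
Let $T$ map the graphs of $H,\tilde H$ to those of $\Gamma(H),\Gamma(\tilde H)$, and let $e=A_T(H)^{-1}e'$. Then $T(I+H)e=(I+\Gamma(H))e'$. Applying $q_{\Gamma(\tilde H)}$ to both sides,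
$$(\Gamma(H)-\Gamma(\tilde H))e'=\bar T_{\tilde H}\,q_{\tilde H}\big((I+H)e\big)=\bar T_{\tilde H}\big((H-\tilde H)e\big),$$
so
$$\|\Gamma(H)-\Gamma(\tilde H)\|\le\|\bar T_{\tilde H}\|\,\|A_T(H)^{-1}\|\,\|H-\tilde H\|.\tag{8}$$

**Step 5: estimates for $D\Phi_m$.** The purpose is to bound the factors in (8).

*Case $T=Dg(x)$, $x\in U$, $\|H\|\le1$.* Vectors $(I+H)e$ have slope $\le1$, so by (3) $\|A_T(H)^{-1}\|\le\sigma^{-1}$ and $T\,\mathrm{graph}(H)=\mathrm{graph}(H')$ with $\|H'\|\le1$. For $v\in F$ we have $L^{-1}v\in F$, so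
$$|\bar T_Hv|=|q_{H'}(Tv)|\le|(Tv)_F|+|(Tv)_E|\le(\alpha+\eta)|v|+\eta|v|=\nu|v| .$$

*Case $T=DG(y)$, $y\in B$, $\|H\|\le a$.* For $e\ne0$, $(I+H)e\in\mathcal C_a\setminus0$, so $T(I+H)e\notin K$ by (6). Hence $A_T(H)$ is injective, so invertible, and the image is a graph with $\|H'\|\le1$. By compactness of the set of pairs $(y,H)$, $\|A_T(H)^{-1}\|\le C_1$; and $\|\bar T_H\|\le2\|DG(y)\|\le C_0$.

By (7), for $T=D\Phi_m(y)$, $y\in B$, $\|H\|,\|\tilde H\|\le a$:
$$\|\bar T_H\|\le C_0\nu^{m-m_0},\qquad\|\bar T_H\|\,\|A_T(\tilde H)^{-1}\|\le C_0C_1(\nu/\sigma)^{m-m_0}.\tag{9}$$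

**Step 6: choice of $m_1<m_2$.** This step produces the disjointness in $E$. Choose $m_1\ge m_0$ so large that for all $m\ge m_1$:

* $t_m\le a/2$;
* $e_m<R_1$, so $\Phi_m(B)\subset B$;
* $\Phi_m(B)\cap K=\emptyset$ and $\mathrm{slope}(\Phi_m(x))\le a/2$ on $B$;
* the right-hand sides in (9) are $<1$ and $\le\frac12$ respectively.

Off $K$ we have $|v|=|v_E|>0$, so $\mu:=\min_B|\Phi_{m_1}|=\min_B|(\Phi_{m_1})_E|>0$. Choose $m_2>m_1$ with $e_{m_2}\le a\mu/4$. Let $x,y\in B$ and $X=|\Phi_{m_1}(x)_E|\ge\mu$. The difference $\Phi_{m_1}(x)-\Phi_{m_2}(y)$ has $F$-part of norm $\le\frac a2X+e_{m_2}$ and $E$-part of norm $\ge X-e_{m_2}>0$. Since $(1+a)e_{m_2}\le2\cdot\frac{aX}4=\frac a2X$, we have $\frac a2X+e_{m_2}\le a(X-e_{m_2})$. Therefore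
$$\Phi_{m_1}(x)-\Phi_{m_2}(y)\in\mathcal C_a\setminus0\qquad\text{for all }x,y\in B.\tag{10}$$

Write $\Phi_i:=\Phi_{m_i}$, $i=1,2$, and $n_i=m_i+N$. These are injective $C^1$ maps $B\to B$, inverse branches of $f^{n_i}$, and $\lambda^{-1}$-Lipschitz for $\rho$. By (10), $\Phi_1(B)\cap\Phi_2(B)=\emptyset$, and the difference of a point of one and a point of the other always has nonzero $E$-part. By Step 2 the graph transform of $D\Phi_i(y)$, $y\in B$, maps $\{\|H\|\le a\}$ into $\{\|H\|\le a/2\}$, and by (8), (9) it is $\frac12$-Lipschitz there. For $w=w_1\dots w_n\in\{1,2\}^n$ put $\Phi_w=\Phi_{w_1}\circ\dots\circ\Phi_{w_n}$ and $n_w=\sum_kn_{w_k}$.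

## 9. Contraction of center volume and the end of the proof of Theorem A

**Step 1: a word with small center volume.** This is the counting of Section 4, done in $E$. Call $A\subset B$ an *$a$-set* if $x-y\in\mathcal C_a$ for all $x,y\in A$. On an $a$-set $\pi_E$ is injective. If $A$ is an $a$-set, so is $\Phi_1(A)\cup\Phi_2(A)$: for two points of the same $\Phi_i(A)$ use Section 8, Step 2 ($t_{m_i}\le a$), and for one point in each use (10). Let $D_0=B\cap E=\{x_F=0,\ |x_E|\le R_1\}$, an $a$-set. By induction $D_n=\bigcup_{|w|=n}\Phi_w(D_0)=\Phi_1(D_{n-1})\cup\Phi_2(D_{n-1})$ is an $a$-set. The union over $w$ is disjoint, because $\Phi_1(B)\cap\Phi_2(B)=\emptyset$ and the $\Phi_i$ are injective. So the sets $\pi_E\Phi_w(D_0)$, $|w|=n$, are pairwise disjoint subsets of $\pi_E(B)=D_0$, and each $\pi_E\Phi_w|_{D_0}$ is injective. With $J_w(x)=|\det(\pi_ED\Phi_w(x)|_E)|$ and change of variables,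
$$\sum_{|w|=n}\int_{D_0}J_w\,dx\le\mathrm{vol}(D_0).$$
Hence some $x\in D_0$ has $\sum_{|w|=n}J_w(x)\le1$. As there are $2^n$ words, for each $n$ there are $w$, $|w|=n$, and $x\in D_0$ with
$$J_w(x)\le2^{-n}.\tag{11}$$
Fix these.

**Step 2: the periodic point of the word, and what minimality of $c$ says there.** $\Phi_w$ is a $\rho$-contraction of the compact set $B$ into itself. Let $z$ be its fixed point. Then $f^{n_w}(z)=z$ and $T_w:=D\Phi_w(z)=(Df^{n_w}(z))^{-1}$. The graph transform of $T_w$ is a composition of graph transforms of the $D\Phi_i$ at points of $B$, so it is a contraction of $\{\|H\|\le a\}$ into itself. Let $H_w$ be its fixed point and $E_w=\mathrm{graph}(H_w)$. So $T_wE_w=E_w$ and $\dim E_w=c$. By (7) and (9), the map induced by $T_w$ on the quotient by $E_w$ (identified with $F$ by $q_{H_w}$) has norm $<1$, hence only eigenvalues of modulus $<1$. By minimality of $c$, $Df^{n_w}(z)$ has at least $c$ eigenvalues of modulus $\le1$, so $T_w$ has at least $c$ eigenvalues of modulus $\ge1$. These must be exactly the $c$ eigenvalues of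 $T_w|_{E_w}$. Therefore
$$|\det(T_w|_{E_w})|\ge1.\tag{12}$$

**Step 3: both determinants as products.** The purpose is to compare (11), at $x$ and along $E$, with (12), at $z$ and along $E_w$. For $y\in B$, $\|H\|\le a$ let $\Gamma_{i,y}$ be the graph transform of $D\Phi_i(y)$ and $j_i(y,H)=|\det A_{D\Phi_i(y)}(H)|>0$. Since
$$\Gamma_{i,y}(H)=\pi_FD\Phi_i(y)(I+H)A_{D\Phi_i(y)}(H)^{-1},$$
both $\Gamma_{i,y}(H)$ and $\log j_i(y,H)$ are continuous, hence uniformly continuous, on the compact set of pairs $(y,H)$. Put $x^{(n)}=x$, $H^{(n)}=0$, and for $k=n,\dots,1$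
$$x^{(k-1)}=\Phi_{w_k}(x^{(k)}),\qquad H^{(k-1)}=\Gamma_{w_k,x^{(k)}}(H^{(k)}).$$
Define $z^{(k)},H_w^{(k)}$ in the same way starting from $z^{(n)}=z$, $H_w^{(n)}=H_w$. We have $J_w(x)=|\det A_{D\Phi_w(x)}(0)|$. Also $T_w(I+H_w)=(I+H_w)A_{T_w}(H_w)$, so $A_{T_w}(H_w)$ is conjugate to $T_w|_{E_w}$ by $I+H_w:E\to E_w$. By (7),
$$J_w(x)=\prod_{k=1}^nj_{w_k}(x^{(k)},H^{(k)}),\qquad|\det(T_w|_{E_w})|=\prod_{k=1}^nj_{w_k}(z^{(k)},H_w^{(k)}).\tag{13}$$

**Step 4: the factors are close.** The purpose is an error of size $o(n)$. With $l=n-k$, $\rho(x^{(k)},z^{(k)})\le\lambda^{-l}\mathrm{diam}_\rho B$. Since $\rho$ and $|\cdot|$ give the same topology on the compact set $B$, $|x^{(k)}-z^{(k)}|\le\Delta_l$ with $\Delta_l\to0$ independent of $n,w,x$. Let $\omega$ be a modulus of continuity of $\Gamma_{i,y}(H)$ in $y$, uniform in $i$ and $\|H\|\le a$. As $\Gamma_{i,y}$ is $\frac12$-Lipschitz in $H$,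
$$\|H^{(k-1)}-H_w^{(k-1)}\|\le\tfrac12\|H^{(k)}-H_w^{(k)}\|+\omega(\Delta_l).$$
So $\|H^{(k)}-H_w^{(k)}\|\le h_l$, where $h_0=2a$ and $h_{l+1}=\frac12h_l+\omega(\Delta_l)$. The sequence is bounded and its upper limit is at most half of itself, so $h_l\to0$, independently of $n,w,x$. By uniform continuity of $\log j_i$ there are $\varepsilon_l\to0$, independent of $n,w,x$, such that the logarithms of the $k$-th factors in (13) differ by at most $\varepsilon_{n-k}$.

**Step 5: contradiction.** By (11), (13) and Step 4,
$$\log|\det(T_w|_{E_w})|\le\log J_w(x)+\sum_{l=0}^{n-1}\varepsilon_l\le-n\log2+o(n),$$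
since the averages of a null sequence tend to $0$. For large $n$ this is negative, contradicting (12). Hence $c=0$: some periodic point has only eigenvalues of modulus $>1$. **Theorem A is proved.** $\blacksquare$

## 10. Density, expanding sets, neutral eigenvalues, several components: proof of Theorem B

### Part (1)

**Step 1: reduction to a repelling fixed point.** By Theorem A some iterate $f^k$ has a repelling fixed point $p$; we want to prove (1) for $f^k$ instead of $f$. Repeller periodic points of $f^k$ are repeller periodic points of $f$. If $X$ is as desired for $f^k$, put $Y=\bigcup_{j<k}f^j(X)$. Then $f(Y)=Y$, because $f^k(X)=X$. $Y$ is compact and meets the same open set. Every point of $Y$ enters $X$ after at most $k$ steps and $|Dfv|/|v|$ is bounded away from $0$ and $\infty$ on $M$, so $Y$ is uniformly expanding for $f$. Finally $h_{top}(f|_Y)=\frac1kh_{top}(f^k|_Y)\ge\frac1kh_{top}(f^k|_X)>0$. So we may assume $f(p)=p$.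

**Step 2: a loop through the given open set.** Let $O\ne\emptyset$ be open and $g=g_{p,1}$. The spectral radius of $Dg(p)$ is $<1$, so in a suitable chart norm there are $\kappa<1$ and a compact chart ball $Q'\subset B_\rho(p,r_0)$ around $p$ with $\|Dg\|\le\kappa$ on $Q'$. Let $U=B_\rho(p,s_0)\subset Q'$ with $s_0\le r_0$; then $g(U)\subset U$. By Lemma 2 applied to the nonempty open set $O\setminus\{p\}$, choose $x\in O\setminus\{p\}$ and $N_1$ with $f^{N_1}(x)=p$, and then $q\in U$ and $N_2$ with $f^{N_2}(q)=x$. We have $q\ne p$, since $f^{N_2}(p)=p\ne x$. Let $\chi=g_{x,N_1}$ and $\theta=g_{q,N_2}$; so $\chi(p)=x$ and $\theta(x)=q$. Choose $Z=\{\rho(x,\cdot)\le s\}\subset O$ with $s<r_0$ so small that $\theta(Z)\subset U\setminus\{p\}$. Put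
$$\Theta_m=\chi\circ g^m\circ\theta .$$

**Step 3: repellers in $O$.** Since $g^m(U)\subset B_\rho(p,\lambda^{-m}s_0)$, the sets $g^m\theta(Z)$ tend to $p$ uniformly, so $\Theta_m(Z)\subset Z$ for large $m$. $\Theta_m$ is a $\rho$-contraction and an inverse branch of $f^{N_1+m+N_2}$. The derivatives of $\chi$ on $Q'$ and of $\theta$ on $Z$ are bounded, and the chart norm is comparable with the Riemannian norm on $Q'$. So in the Riemannian norm $\|D\Theta_m\|\le C\kappa^m<\frac12$ on $Z$ for large $m$. At the fixed point of $\Theta_m$, which lies in $Z\subset O$, the derivative of $f^{N_1+m+N_2}$ is the inverse of $D\Theta_m$, so all its eigenvalues have modulus $>2$. Repeller periodic points are dense.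

**Step 4: a full shift.** The purpose is to get positive entropy. The compact set $g^m\theta(Z)$ misses $p$, as $g$ is injective and fixes $p$. So for $m'$ much larger than $m$ it is disjoint from $g^{m'}\theta(Z)$. As $\chi$ is injective, $\Theta_m(Z)\cap\Theta_{m'}(Z)=\emptyset$. The maps $\Xi_1=\Theta_m\Theta_{m'}$ and $\Xi_2=\Theta_{m'}\Theta_m$ are inverse branches of one and the same $f^n$, $n=2(N_1+N_2)+m+m'$, with disjoint images in $Z$ and derivative norm $<\frac12$. For a sequence $w_1w_2\dots\in\{1,2\}^{\mathbb N}$ the nested sets $\Xi_{w_1}\cdots\Xi_{w_j}(Z)$ shrink to one point, since the $\Xi_i$ are $\rho$-contractions. This defines a continuous map of $\{1,2\}^{\mathbb N}$ to $Z$, injective because the images are disjoint. Let $\Lambda$ be its image. Then $\Lambda=\Xi_1(\Lambda)\cup\Xi_2(\Lambda)$ and $f^n\Xi_i=\mathrm{id}$, so $f^n(\Lambda)=\Lambda$, and $f^n|_\Lambda$ is conjugate to the one-sided full $2$-shift. Any $x\in\Lambda$ is $\Xi_i(y)$ with $y\in\Lambda$ and $Df^n(x)=(D\Xi_i(y))^{-1}$, so $|Df^n(x)v|\ge2|v|$.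

**Step 5: the set $X$.** Let $X=\bigcup_{j<n}f^j(\Lambda)$. It is compact, $f(X)=X$, and it meets $O$ since $\Lambda\subset Z\subset O$. Let $\beta\in(0,1]$ satisfy $|Dfv|\ge\beta|v|$ on $M$. A point of $X$ enters $\Lambda$ after some $i\le n$ steps, and then every $n$ steps double all vectors. So $|Df^m(x)v|\ge\beta^{2n}2^{(m-2n)/n}|v|$ for $x\in X$, $m\ge0$, and $X$ is uniformly expanding. Finally $h_{top}(f|_X)\ge\frac1nh_{top}(f^n|_\Lambda)=\frac{\log2}n>0$. $\square$

### Part (2)

The point is that an eigenvalue of modulus $<1$ would make $g$ repel along some direction, while $g$ shrinks $\rho$-balls. Pass to an iterate so that $f(p)=p$. Suppose $L=Df(p)$ has eigenvalues of modulus $<1$, with spectral space $E_1\ne0$, and let $F_1$ be the complementary invariant space (moduli $\ge1$). In adapted norms, $|L^{-1}v|\ge\sigma_1|v|$ on $E_1$ with $\sigma_1>1$, and $\|L^{-1}|_{F_1}\|\le\alpha_1<\sigma_1$. Use the max norm. Choose $\eta>0$ with $\sigma_1-\eta>\max(1,\alpha_1+\eta)$, and $U=B_\rho(p,s)$ inside a chart ball (contained in $B_\rho(p,r_0)$,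 centered at $p=0$) on which $\|Dg-L^{-1}\|\le\eta$, where $g=g_{p,1}$. Then $g(U)\subset U$, and for $x\in U$, $g(x)=Tx$ with $\|T-L^{-1}\|\le\eta$, as in (4) with $y=p$. The computation of (3) now gives, for $v_{E_1}\ne0$ with $|v_{F_1}|\le|v_{E_1}|$,
$$|(Tv)_{E_1}|\ge(\sigma_1-\eta)|v_{E_1}|,\qquad|(Tv)_{F_1}|\le(\alpha_1+\eta)|v_{E_1}|\le|(Tv)_{E_1}| .$$
So for small $e\in E_1\setminus0$ every $g^m(e)$ stays in $\{|v_{F_1}|\le|v_{E_1}|\}$ and $|g^m(e)_{E_1}|\ge(\sigma_1-\eta)^m|e|\to\infty$. This contradicts $g^m(e)\in U$. $\square$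

### Part (3)

This was proved in Section 2 with $\varphi\times\dots\times\varphi$.

### Part (4)

Let $M$ be compact and boundaryless, possibly disconnected, with components of dimension $\ge1$ (and $d$ any compatible metric, by the remark in Section 1). The image of a component is connected, open and closed, so $f$ maps components onto components. There are finitely many, so $f^k(C)=C$ for some component $C$ and some $k\ge1$. The restriction $f^k|_C$ is a positively expansive $C^1$ local diffeomorphism: passing to the iterate is the argument of Section 3, and restricting to $C$ keeps the expansivity constant. Theorem A gives a repeller periodic point of $f^k|_C$, which is one of $f$. $\blacksquare$
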